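\title{Gaussian heat kernel estimates with martingale dimension one on $\mathbb{R}^n$}

\begin{abstract}
For every $n\ge 2$ we construct a complete metric $d$ on $\mathbb{R}^n$ that induces the Euclidean topology and for which the form $\int \partial_x u\,\partial_x v\,dm$, defined on compactly supported $d$-Lipschitz functions, closes to a strongly local regular Dirichlet form with Gaussian heat kernel estimates and martingale dimension one. Here $m$ is Lebesgue measure and $x$ is the first coordinate. The metric is a chain metric for a self-affine hierarchy of boxes. An auxiliary function produces enough Lipschitz functions to keep the metric from degenerating, and a multiplicative cascade of weights gives a Poincar\'e inequality that involves $\partial_x$ only. Products with Euclidean factors realize every martingale dimension from $1$ to $n$, and dimension $0$ cannot occur.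
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Dirichlet spaces and Gaussian estimates}

Let $(X,d)$ be a complete, separable, locally compact metric space and $m$ a Radon measure on $X$ with full support. Balls $B(z,r)$ are open. A \emph{Dirichlet form} on $L^2(X,m)$ is a densely defined, closed, nonnegative, symmetric bilinear form $(\mathcal{E},\mathcal{F})$ that is Markovian: if $u\in\mathcal{F}$, then $\bar u=(0\vee u)\wedge 1\in\mathcal{F}$ and $\mathcal{E}(\bar u,\bar u)\le\mathcal{E}(u,u)$. It is \emph{regular} if $\mathcal{F}\cap C_c(X)$ is dense in $\mathcal{F}$ for the norm $(\mathcal{E}(u,u)+\|u\|_2^2)^{1/2}$ and dense in $C_c(X)$ for the uniform norm. It is \emph{strongly local} if $\mathcal{E}(u,v)=0$ whenever $u,v\in\mathcal{F}$ have compact support and $v$ is constant on a neighborhood of $\operatorname{supp}u$. When the form is regular and strongly local, $(X,d,m,\mathcal{E},\mathcal{F})$ is called an \emph{MMD space} (metric measure Dirichlet space). It carries a heat semigroup $(P_t)_{t>0}$ on $L^2(X,m)$ and a diffusion process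 $\{\mathbb{P}_x\}_{x\in X}$; see \cite{FOT}.

The space satisfies \emph{Gaussian heat kernel estimates} if $(P_t)$ has a continuous kernel $p_t(z,z')$ and there are constants $C,c,\delta>0$ such that, for all $t>0$ and $z,z'\in X$,
\begin{align}
p_t(z,z')&\le\frac{C}{m(B(z,\sqrt t))}\exp\Big(-\frac{d(z,z')^2}{Ct}\Big),\label{eq:upper}\\
p_t(z,z')&\ge\frac{c}{m(B(z,\sqrt t))}\qquad\text{whenever } d(z,z')\le\delta\sqrt t.\label{eq:lower}
\end{align}
At time $t$ the diffusion has then spread over the whole ball of radius about $\sqrt t$, with a density comparable to the uniform one near the center.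

\subsection{Martingale dimension}

Let $\mathcal{M}$ be the space of martingale additive functionals of finite energy. These are the additive functionals $Y$ of the diffusion with $\mathbb{E}_x[Y_t^2]<\infty$ and $\mathbb{E}_x[Y_t]=0$ for all $t>0$ and quasi-every $x$ (that is, outside a set of capacity zero), and with
\[
e(Y)=\lim_{t\downarrow0}\frac1{2t}\,\mathbb{E}_m[Y_t^2]<\infty .
\]
Two elements are identified when they agree $\mathbb{P}_x$-a.s.\ for quasi-every $x$, equivalently when $e$ of their difference is $0$. Let $e(\cdot,\cdot)$ be the bilinear form of $e$, let $\mu_{\langle Y,Z\rangle}$ be the Revuz measure of the covariation $\langle Y,Z\rangle$, and put $\mu_{\langle Y\rangle}=\mu_{\langle Y,Y\rangle}$. For $\psi\in L^2(X,\mu_{\langle Y\rangle})$ the stochastic integral $\psi\bullet Y$, in the sense of Motoo--Watanabe and Hino, is the unique element of $\mathcal{M}$ with $e(\psi\bullet Y,Z)=\frac12\int_X\psi\,d\mu_{\langle Y,Z\rangle}$ for all $Z\in\mathcal{M}$. The \emph{martingale dimension} is the smallest integer $k\ge0$ for which there are $Y^{(1)},\dots,Y^{(k)}\in\mathcal{M}$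 such that every $Y\in\mathcal{M}$ has the form $\sum_{i=1}^k\psi_i\bullet Y^{(i)}$ with $\psi_i\in L^2(X,\mu_{\langle Y^{(i)}\rangle})$; it is $+\infty$ if there is no such $k$. It counts the independent noises that drive the diffusion.

We use an analytic description of this number. For bounded $f\in\mathcal{F}$ the \emph{energy measure} $\mu_{\langle f\rangle}$ is the Radon measure determined by
\begin{equation}\label{eq:energymeasure}
\int\varphi\,d\mu_{\langle f\rangle}=2\mathcal{E}(f\varphi,f)-\mathcal{E}(f^2,\varphi),\qquad\varphi\in\mathcal{F}\cap C_c(X).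
\end{equation}
It extends to all $f\in\mathcal{F}$, it is a nonnegative quadratic form in $f$ whose polarization is written $\mu_{\langle f,g\rangle}$, and by strong locality $\mu_{\langle f\rangle}(X)=2\mathcal{E}(f,f)$; see \cite{FOT}. A Radon measure $\nu$ is \emph{energy-dominant} if $\mu_{\langle f\rangle}\ll\nu$ for all $f\in\mathcal{F}$, and \emph{minimal energy-dominant} if moreover $\nu\ll\nu'$ for every energy-dominant $\nu'$. Given such a $\nu$, the \emph{pointwise index} is the $\nu$-a.e.\ smallest measurable function $\iota\colon X\to\{0,1,2,\dots\}\cup\{\infty\}$ such that for every finite family $f_1,\dots,f_a\in\mathcal{F}$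
\[
\operatorname{rank}\Big(\frac{d\mu_{\langle f_i,f_j\rangle}}{d\nu}(z)\Big)_{i,j=1}^a\le\iota(z)\qquad\text{for $\nu$-a.e. } z .
\]
By a theorem of Hino, the martingale dimension equals the $\nu$-essential supremum of $\iota$. The matrix above plays the role of the Gram matrix of the gradients of $f_1,\dots,f_a$ at $z$, so $\iota(z)$ is the number of independent directions in which functions of finite energy are differentiated at $z$.

\subsection{The question and the results}

On $\mathbb{R}^n$ with the Euclidean metric and $\mathcal{E}(u,v)=\int\nabla u\cdot\nabla v\,dm$, the energy measure $\mu_{\langle f,g\rangle}$ has density $2\nabla f\cdot\nabla g$, the index is $n$, and the heat kernel is Gaussian: topological dimension and martingale dimension agree. How far apart can they be under Gaussian estimates? The extreme case is the following question, which comes from \cite{Murugan}.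

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$. Is there an MMD space $(\mathbb{R}^n,d,m,\mathcal{E},\mathcal{F})$ that satisfies Gaussian heat kernel estimates and has martingale dimension one, such that $(\mathbb{R}^n,d)$ is homeomorphic to $\mathbb{R}^n$ with the Euclidean metric?}
\medskip

Write points of $\mathbb{R}^n$ as $(x,y)$ with $x\in\mathbb{R}$ and $y=(y_1,\dots,y_{n-1})$, and let $m$ be Lebesgue measure from now on, unless a general MMD space is under discussion. The simplest form of index one suggests the answer no. Close $\int(\partial_xu)^2\,dm$ from $C_c^\infty(\mathbb{R}^n)$. Its semigroup is the one-dimensional heat semigroup acting on each horizontal line separately, so $P_t1_U$ vanishes on $V$ whenever $U$ and $V$ have disjoint $y$-projections, and \eqref{eq:lower} fails for every metric that induces the Euclidean topology. A diffusion with one direction of motion seems bound to stay on a curve.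

Nevertheless the answer is yes for every $n\ge2$, and the form is given by the same formula. What changes is the domain. For a metric $d$ let $\mathrm{Lip}_c(d)$ be the set of compactly supported $d$-Lipschitz functions, and write $u_A=\operatorname{av}_A u=\frac1{m(A)}\int_Au\,dm$ for averages.

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is a complete metric $d$ on $\mathbb{R}^n$ inducing the Euclidean topology such that the form
\[
\mathcal{E}(u,v)=\int_{\mathbb{R}^n}\partial_xu\,\partial_xv\,dm,\qquad u,v\in\mathrm{Lip}_c(d),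
\]
is closable in $L^2(m)$. Its closure is a strongly local regular Dirichlet form satisfying Gaussian heat kernel estimates with respect to $d$, and its pointwise index is $1$ $m$-a.e. So its martingale dimension is $1$.
\end{theorem}

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(i)] For all $1\le k\le n$ there is an MMD space homeomorphic to $\mathbb{R}^n$, with $m$ Lebesgue measure, with Gaussian heat kernel estimates and martingale dimension exactly $k$.
\item[(ii)] Martingale dimension $0$ is impossible for an MMD space homeomorphic to $\mathbb{R}^n$, $n\ge1$, with Gaussian heat kernel estimates.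
\item[(iii)] The space of Theorem~\ref{thm:main} satisfies a $(1,1)$-Poincar\'e inequality: there are $C,\Lambda\ge1$ such that for all $p\in\mathbb{R}^n$, $r>0$ and $u\in\mathrm{Lip}_c(d)$,
\[
\int_{B(p,r)}|u-u_{B(p,r)}|\,dm\le Cr\int_{B(p,\Lambda r)}|\partial_xu|\,dm .
\]
\end{enumerate}
\end{theorem}

Part (iii) shows how far $d$ is from the Euclidean metric: the coordinate $y_l$ is not $d$-Lipschitz on any ball $B(p,3\Lambda r)$. Otherwise, multiplying by a cutoff would give $u\in\mathrm{Lip}_c(d)$ with $u=y_l$ on $B(p,\Lambda r)$, and (iii) would force $y_l$ to be constant on $B(p,r)$. A $d$-Lipschitz function can change in a vertical direction only if it also changes horizontally, and this coupling lets the diffusion leave horizontal lines.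

Section~\ref{sec:idea} reduces Theorem~\ref{thm:main} to a statement about metrics and explains the construction in the plane. Sections~\ref{sec:pattern}--\ref{sec:poincare} build the metric and verify the required properties, and Section~\ref{sec:theorems} deduces both theorems. The reduction itself is proved in Section~\ref{sec:criterion}.

\section{Reduction to a metric problem, and the idea}\label{sec:idea}

\subsection{The analytic criterion}

The measure $m$ is \emph{doubling} for $d$ if $m(B(z,2r))\le Cm(B(z,r))$ for all $z$ and $r>0$.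

\begin{proposition}\label{prop:criterion}
Let $d$ be a metric on $\mathbb{R}^n$ that induces the Euclidean topology and has compact closed balls. Let $1\le k\le n$, fix $k$ of the coordinates, call them $x_1,\dots,x_k$, and put $\nabla_k=(\partial_{x_1},\dots,\partial_{x_k})$. Assume that for some $C,\Lambda\ge1$:
\begin{enumerate}
\item[(a)] $|x_j(z)-x_j(z')|\le Cd(z,z')$ for all $z,z'$ and $j\le k$, and $d(z,z')\le C|x_j(z)-x_j(z')|$ if $z,z'$ differ only in the coordinate $x_j$, $j\le k$;
\item[(b)] $m$ is doubling for $d$;
\item[(c)] $\int_B|u-u_B|^2\,dm\le Cr^2\int_{B(z,\Lambda r)}|\nabla_ku|^2\,dm$ for all balls $B=B(z,r)$ and all $u\in\mathrm{Lip}_c(d)$.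
\end{enumerate}
Then $\mathcal{E}(u,v)=\int\nabla_ku\cdot\nabla_kv\,dm$ on $\mathrm{Lip}_c(d)$ is closable. Its closure $(\mathcal{E},\mathcal{F})$ is a strongly local regular Dirichlet form with Gaussian heat kernel estimates with respect to $d$, and the pointwise index equals $k$ $m$-a.e. So the martingale dimension is $k$.
\end{proposition}

The second half of (a) gives meaning to $\nabla_k u$. A locally $d$-Lipschitz function $u$ is continuous and, by (a), locally Lipschitz on each line parallel to the $x_j$-axis, $j\le k$. The upper and lower limits of its difference quotients in $x_j$ are locally bounded, and they are Borel because continuity allows the increments to be taken rational. They agree almost everywhere on each such line, hence $m$-a.e. Integration by parts on lines and Fubini's theorem show that $\partial_{x_j}u$ is the distributional derivative.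

It remains to find $d$ with (a)--(c) for $k=1$ and $x_1=x$.

\subsection{Chain metrics}

Suppose a family of compact boxes in $\mathbb{R}^n$ is given, called \emph{tiles}, and let $\operatorname{size}(t)$ be the width of $t$ in the $x$-direction. A \emph{chain} from $p$ to $p'$ is a finite sequence of tiles $t_1,\dots,t_a$ with $p\in t_1$, $p'\in t_a$ and $t_i\cap t_{i+1}\ne\emptyset$. Define
\begin{equation}\label{eq:chain}
d(p,p')=\inf\Big\{\sum_i\operatorname{size}(t_i): t_1,\dots,t_a\text{ a chain from $p$ to $p'$}\Big\}.
\end{equation}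
Lipschitz functions are recognized tile by tile:
\begin{equation}\label{eq:liptest}
|f(p)-f(p')|\le L\,d(p,p')\ \text{ for all } p,p'\iff\operatorname{osc}_tf\le L\operatorname{size}(t)\ \text{ for all tiles } t.
\end{equation}
The implication to the right uses chains of one tile; the converse follows by summing oscillations along a chain. Taking $f=x$ gives the first half of (a). The freedom lies in the heights of the tiles, and two demands pull in opposite directions: there must be enough Lipschitz functions to separate points, and few enough that all of them obey (c).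

\begin{example}[Uniform grids]\label{ex:uniform}
Let $n=2$, let $M,N\ge2$ be integers, and take as tiles of generation $q\in\mathbb{Z}$ the cells of the grid $M^{-q}\mathbb{Z}\times N^{-q}\mathbb{Z}$. If $N<M$, a vertical unit segment is covered by $N^q$ tiles of size $M^{-q}$, so $d((0,0),(0,1))\le(N/M)^q\to0$ and $d$ is not a metric. If $N\ge M$, the function $f(x,y)=\min(|y|,1)$ has oscillation at most $N^{-q}\le M^{-q}$ on tiles of generation $q\ge0$ and at most $1\le M^{-q}$ for $q<0$. It is Lipschitz by \eqref{eq:liptest}, nonconstant, and $\partial_xf=0$, so the hypotheses of Proposition~\ref{prop:criterion} with $k=1$ cannot all hold.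
\end{example}

\subsection{Two conditions on a pattern}\label{sub:two}

Now cut the unit square into $M$ columns of width $1/M$, cut each column into $N$ rectangles of \emph{unequal} heights, and repeat this pattern affinely inside each rectangle. Let $a_i(y)$ be the height of the rectangle of column $i$ at level $y$.

\emph{Separation.} We want a Lipschitz function that rises from $0$ at the bottom of the square to $1$ at the top. Let it rise by $1/N$ across each rectangle of a column, with slope $1/(Na_i(y))$. The rectangles have size $1/M$, so the ratio of rise to size is multiplied by $M/N$ at each generation. Different columns are cut differently, so each generation also creates a horizontal slope proportional to this ratio. If $N>M$, these slopes form a convergent geometric series.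

\emph{Poincar\'e inequality.} We want to compare the values of an $L$-Lipschitz function $u$ at the bottom and at the top using $\partial_xu$ only. Crossing the whole square vertically changes $u$ by at most $L$. Crossing a rectangle of column $i$ changes it by at most $L/M$, that is, $L/(Ma_i(y))$ per unit height. Climb in all columns at once, with weight $w_i(y)$ in column $i$, where $\sum_iw_i(y)=1$. If $w_i(y)\le\kappa\,a_i(y)$ with $\kappa<1$, the vertical cost per unit height is at most $\sum_iw_i(y)L/(Ma_i(y))\le\kappa L$. The weights change with $y$, which moves mass horizontally at a cost controlled by $\partial_xu$. After $s$ generations the vertical cost is $\kappa^sL\to0$, and only horizontal costs remain. Such weights exist at level $y$ exactly when $\sum_ia_i(y)\ge1/\kappa$.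

So we need $N>M$ and $\sum_ia_i(y)>1$ at every level. For equal heights the sum is $M/N$, and the conditions exclude each other, as in Example~\ref{ex:uniform}. For unequal heights they are compatible, because a horizontal line meets tall rectangles more often than their number suggests.

\begin{example}\label{ex:toy}
Let $M=3$, $N=4$, with heights from bottom to top $(\frac7{10},\frac1{10},\frac1{10},\frac1{10})$, $(\frac14,\frac14,\frac14,\frac14)$ and $(\frac1{10},\frac1{10},\frac1{10},\frac7{10})$ in the three columns. Then $M/N=\frac34$. The sum $\sum_ia_i(y)$ equals $\frac7{10}+\frac14+\frac1{10}=\frac{21}{20}$ for $y<\frac3{10}$ and for $y>\frac7{10}$, and $\frac{33}{20}$ in between. Both conditions hold, and $w_i=a_i/\sum_{i'}a_{i'}$ satisfies $w_i\le\frac{20}{21}a_i$.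
\end{example}

This example is too coarse to iterate. The rising function jumps from one column to the next, the weights jump in $y$, and neighboring rectangles may acquire very different heights after many generations. All three defects disappear when $M$ is large and the cuts are read off from one function $h(x,y)$ with suitable symmetries.

\section{The pattern}\label{sec:pattern}

Let $h(x,\cdot)$ be an increasing bijection of $[0,1]$ and cut the column near $x$ where $h(x,\cdot)$ takes the values $j/N$. The rectangle at $(x,y)$ has height about $1/(Nh_y(x,y))$, where $h_y=\partial_yh$, so $\sum_ia_i(y)\approx\frac MN\int_0^1\frac{dx}{h_y(x,y)}$. If the integral is at least $S_0>1$ for all $y$, the choice $N\approx M\sqrt{S_0}$ gives the gain $S_0^{-1/2}$ in both conditions. If $h_y(\cdot,y)$ has mean one, Jensen's inequality makes the integral larger than $1$ unless $h_y(\cdot,y)$ is constant.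

Define on $[0,1]$
\[
\alpha_1(x)=\tfrac12\sin(4\pi x)\,1_{[0,1/2]}(x),\qquad\alpha_2(x)=\tfrac12\sin(4\pi x)\,1_{[1/2,1]}(x),
\]
and for $x,y\in[0,1]$
\[
h(x,y)=y+\alpha_1(x)\frac{\sin2\pi y}{2\pi}+\alpha_2(x)\frac{\sin4\pi y}{4\pi},\qquad h_y=1+\alpha_1(x)\cos2\pi y+\alpha_2(x)\cos4\pi y .
\]
Two frequencies are needed: with $\alpha_1$ alone, $h_y(\cdot,\frac14)\equiv1$ and nothing is gained at that level. The functions $\alpha_i$ are $2\pi$-Lipschitz, bounded by $\frac12$, vanish at $0,\frac12,1$, and at each $x$ at most one of them is nonzero. Treating $[0,\frac12]$ and $[\frac12,1]$ separately, we get $\frac12\le h_y\le\frac32$ and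
\begin{align}
&h(x,0)=0,\quad h(x,1)=1,\quad h(0,y)=h(1,y)=y,\quad h(x,1-y)=1-h(x,y),\label{eq:hsym}\\
&|h(x,y)-h(x',y)|\le|x-x'|,\label{eq:hx}\\
&|h_y(x,y)-h_y(x',y')|\le2\pi(|x-x'|+|y-y'|).\label{eq:hy}
\end{align}
For $|b|<1$, replacing $\theta$ by $-\theta$ shows that the average of $1/(1+b\sin\theta)$ over a period equals the average of $1/(1-b^2\sin^2\theta)$, which is at least $1+b^2/2$. With $c_1=\cos2\pi y$ and $c_2=\cos4\pi y=2c_1^2-1$, apply this with $b=c_1/2$ on $[0,\frac12]$ and $b=c_2/2$ on $[\frac12,1]$:
\begin{equation}\label{eq:S0}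
\int_0^1\frac{dx}{h_y(x,y)}\ge1+\frac{c_1^2+c_2^2}{16}\ge1+\frac7{256}=:S_0,
\end{equation}
because $\sigma+(2\sigma-1)^2=4(\sigma-\frac38)^2+\frac7{16}$ for $\sigma=c_1^2$.

For an integer $M\ge3$ put $N=\lceil M\sqrt{S_0}\,\rceil>M$ and, for $0\le i\le M-1$,
\[
\hat I_i=\Big[\frac iM,\frac{i+1}M\Big],\qquad x_i=\frac i{M-1}\in\hat I_i .
\]
The sample points are chosen so that $x_0=0$ and $x_{M-1}=1$. Define $0=y_{i0}<\dots<y_{iN}=1$ by $h(x_i,y_{ij})=j/N$, and $\hat J_{ij}=[y_{ij},y_{i,j+1}]$ for $0\le j\le N-1$. The \emph{pattern} is the family of $MN$ rectangles $\hat I_i\times\hat J_{ij}$ (Figure~\ref{fig:pattern}). The weights are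
\[
w_i(y)=\frac1{M\,S(y)\,h_y(x_i,y)},\qquad S(y)=\frac1M\sum_{i=0}^{M-1}\frac1{h_y(x_i,y)} .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=4.6cm]
\draw[thick] (0,0) rectangle (6,1);
\foreach \i in {1,...,5} \draw (\i,0)--(\i,1);
\foreach \y in {.143,.286,.429,.571,.714,.857} {\draw (0,\y)--(1,\y); \draw (5,\y)--(6,\y);}
\foreach \y in {.09,.2,.35,.65,.8,.91} \draw (1,\y)--(2,\y);
\foreach \y in {.22,.36,.45,.55,.64,.78} \draw (2,\y)--(3,\y);
\foreach \y in {.1,.33,.45,.55,.67,.9} \draw (3,\y)--(4,\y);
\foreach \y in {.19,.29,.4,.6,.71,.81} \draw (4,\y)--(5,\y);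
\end{tikzpicture}
\caption{Schematic picture of the pattern that subdivides every tile (the true numbers of columns and rows are large). There are more rows than columns, the two outer columns are cut evenly, every column is symmetric under reflection in the horizontal midline, and every horizontal line meets a tall rectangle in some column.}\label{fig:pattern}
\end{figure}

\begin{lemma}\label{lem:pattern}
Fix $\kappa\in(S_0^{-1/2},1)$. If $M$ is large enough, then:
\begin{enumerate}
\item[(P1)] $|h(x,y)-h(x,y')|\le\kappa\,\dfrac{|y-y'|}{M|\hat J_{ij}|}$ for $x\in\hat I_i$ and $y,y'\in\hat J_{ij}$;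
\item[(P2)] $w_i\ge0$ is $C^1$ on $[0,1]$, $\sum_iw_i=1$, $w_i(0)=w_i(1)$, and $w_i(y)\le\kappa|\hat J_{ij}|$ for $y\in\hat J_{ij}$;
\item[(P3)] $\frac2{3N}\le|\hat J_{ij}|\le\frac2N$ for all $i,j$; $|\hat J_{i0}|=|\hat J_{i,N-1}|$ for all $i$; and $|\hat J_{ij}|=\frac1N$ for $i\in\{0,M-1\}$ and all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
By the mean value theorem $\frac1N=|\hat J_{ij}|\,h_y(x_i,\xi)$ for some $\xi\in\hat J_{ij}$, and $\frac12\le h_y\le\frac32$ gives the first part of (P3). The symmetry in \eqref{eq:hsym} gives $y_{i,N-1}=1-y_{i1}$, which is the second part. The third holds because $h(x_0,\cdot)$ and $h(x_{M-1},\cdot)$ are the identity.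

Let $x\in\hat I_i$ and $y\in\hat J_{ij}$. By \eqref{eq:hy}, $|h_y(x,y)-h_y(x_i,\xi)|\le2\pi(\frac1M+\frac2N)\le\frac{20}M$. Both values are at least $\frac12$, so their ratio, taken either way, is at most $1+\frac{40}M$. Hence
\[
h_y(x,y)\le\Big(1+\frac{40}M\Big)\frac MN\cdot\frac1{M|\hat J_{ij}|},\qquad w_i(y)\le\Big(1+\frac{40}M\Big)\frac NM\cdot\frac{|\hat J_{ij}|}{S(y)} .
\]
Since $\frac MN\le S_0^{-1/2}<\kappa$, the first bound gives (P1) for large $M$. By \eqref{eq:hy} and $h_y\ge\frac12$, the function $x\mapsto1/h_y(x,y)$ is $8\pi$-Lipschitz, so the Riemann sum $S(y)$ is at least $S_0-\frac{8\pi}M$ by \eqref{eq:S0}. Also $\frac NM\le\sqrt{S_0}+\frac1M$. The factor of $|\hat J_{ij}|$ in the second bound is therefore at most a number that tends to $S_0^{-1/2}$ as $M\to\infty$, which gives the last part of (P2). The $w_i$ are smooth because $h_y\ge\frac12$ and $S\ge\frac23$, they sum to $1$ by the definition of $S$, and $w_i(0)=w_i(1)$ because $h_y$ is $1$-periodic in $y$.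
\end{proof}

Fix such $\kappa,M,N$. Put $W=\sup_{[0,1]}\sum_i|w_i'|<\infty$ and $r_q=M^{-q}$ for $q\in\mathbb{Z}$. In Sections~\ref{sec:tiles}--\ref{sec:theorems}, $C$ and $c$ denote positive constants that depend only on $n$ and the pattern.

\section{Tiles}\label{sec:tiles}

\subsection{Planar tiles}

For a rectangle $t=I\times J$ let $S_t$ be the diagonal affine map, increasing in both coordinates, of $[0,1]^2$ onto $t$. The \emph{children} of $t$ are the rectangles $I_i\times J_{ij}:=S_t(\hat I_i\times\hat J_{ij})$. The interval $I_i$ depends only on $I$ and $i$, and $|J_{ij}|/|J|=|\hat J_{ij}|$. Let $\mathcal{T}^0_0=\{[0,1]^2\}$ and let $\mathcal{T}^0_{q+1}$ consist of the children of the elements of $\mathcal{T}^0_q$.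

To tile the plane at all scales we blow up around an interior child. Fix $t_*=\hat I_{i_*}\times\hat J_{i_*j_*}$ with $0<i_*<M-1$ and $0<j_*<N-1$, so that $t_*\subset(0,1)^2$, and let $A=S_{t_*}$. Since $S_{At}=A\circ S_t$, the map $A$ sends children to children, and induction gives $A\mathcal{T}^0_q\subset\mathcal{T}^0_{q+1}$. So the families $A^{-a}\mathcal{T}^0_{q+a}$ increase with $a$, and we set
\[
\mathcal{T}^{(2)}_q=\bigcup_{a\ge\max(0,-q)}A^{-a}\mathcal{T}^0_{q+a},\qquad q\in\mathbb{Z}.
\]
Elements of $\mathcal{T}^{(2)}_q$ have width $M^aM^{-(q+a)}=r_q$. The map $A$ contracts both coordinates and its fixed point lies in $t_*\subset(0,1)^2$, so the rectangles $R_a=A^{-a}[0,1]^2\in\mathcal{T}^{(2)}_{-a}$ increase and their interiors exhaust $\mathbb{R}^2$. The finite family $A^{-a}\mathcal{T}^0_{q+a}$ covers $R_a$ with disjoint interiors; hence $\mathcal{T}^{(2)}_q$ covers the plane with disjoint interiors and is locally finite. By induction on $q$, each column $[iM^{-q},(i+1)M^{-q}]\times[0,1]$ is a stack of finitely many elements of $\mathcal{T}^0_q$ of full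 width. Applying $A^{-a}$ and letting $a\to\infty$ we obtain the following description, in which intervals of a ``partition'' may share endpoints.
\begin{enumerate}
\item[(T1)] There are nested partitions $\mathcal{I}_q$ of $\mathbb{R}$ into closed intervals of length $r_q$ and, for each $I\in\mathcal{I}_q$, a locally finite partition $\mathcal{P}_I$ of $\mathbb{R}$ into compact intervals, such that $\mathcal{T}^{(2)}_q=\{I\times J:I\in\mathcal{I}_q,\ J\in\mathcal{P}_I\}$.
\item[(T2)] Each $I\times J\in\mathcal{T}^{(2)}_q$ is the union of its children $I_i\times J_{ij}\in\mathcal{T}^{(2)}_{q+1}$, and each element of $\mathcal{T}^{(2)}_{q+1}$ is a child of exactly one element of $\mathcal{T}^{(2)}_q$.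
\item[(T3)] Every compact set lies in $R_a$ for large $a$, and $R_a$ is an ancestor of any given tile for large $a$.
\end{enumerate}

Doubling requires touching tiles of the same generation to have comparable heights. One subdivision may change the ratio of two heights by a factor $3$; the two symmetries in (P3) prevent this factor from compounding over the generations.

\begin{lemma}\label{lem:heights}
If $I\times J$ and $I'\times J'$ in $\mathcal{T}^{(2)}_q$ intersect, then $|J|\le9|J'|$.
\end{lemma}

\begin{proof}
For $s\le q$ let $t^s=I^s\times J^s$ and $t'^s=I'^s\times J'^s$ be the ancestors of generation $s$. They intersect for all $s$ and coincide for very negative $s$ by (T3). If $t^q=t'^q$, there is nothing to prove. Otherwise let $s_1<q$ be the last generation with $t^s=t'^s$, and follow the ratio $\varrho_s=|J^s|/|J'^s|$. By (P3), $\varrho_{s_1+1}\le3$. Let $s_1<s<q$.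

Suppose $I^s\ne I'^s$. Then $I^s\cap I'^s$ is a common endpoint, and it lies in both $I^{s+1}$ and $I'^{s+1}$ because these intersect. So both are outer children, with $i\in\{0,M-1\}$, both heights are multiplied by exactly $\frac1N$, and $\varrho_{s+1}=\varrho_s$. The columns remain different.

Suppose $I^s=I'^s$. Then $J^s\ne J'^s$ are neighbors in $\mathcal{P}_{I^s}$, and their common endpoint lies in both $J^{s+1}$ and $J'^{s+1}$. If $I^{s+1}=I'^{s+1}$, with index $i$, one of these two intervals is a top child and the other a bottom child; their relative heights $|\hat J_{i,N-1}|$ and $|\hat J_{i0}|$ are equal, and $\varrho_{s+1}=\varrho_s$. If $I^{s+1}\ne I'^{s+1}$, then $\varrho_{s+1}\le3\varrho_s$, and this happens at most once. Hence $\varrho_q\le9$.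
\end{proof}

\subsection{Tiles in $\mathbb{R}^n$}

Define
\[
\mathcal{T}_q=\{I\times J_1\times\dots\times J_{n-1}:I\in\mathcal{I}_q,\ J_l\in\mathcal{P}_I\}.
\]
All vertical coordinates use the partition of the same column $I$. The elements of $\mathcal{T}_q$ are the \emph{tiles of generation $q$}; they have size $r_q$, cover $\mathbb{R}^n$ with disjoint interiors, and form a locally finite family. The children of $I\times\prod_lJ_l$ are the tiles $I_i\times\prod_lJ_l'$ with $I_i\times J'_l$ a planar child of $I\times J_l$ for every $l$. A tile is the union of its children and has one parent, and by (P3) a child has at least the fraction $M^{-1}(2/3N)^{n-1}$ of the measure of its parent. If $R_a=I\times J$, then $I\times J^{n-1}\in\mathcal{T}_{-a}$, so any two points lie in a common tile. Two tiles $I\times\prod J_l$ and $I'\times\prod J'_l$ of the same generation intersect if and only if $I\times J_l$ and $I'\times J_l'$ intersect for every $l$.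

For $t\in\mathcal{T}_q$ let $\mathcal{N}_1(t)$ be the union of the tiles of $\mathcal{T}_q$ that meet $t$, and $\mathcal{N}_2(t)$ the union of the tiles of $\mathcal{T}_q$ that meet $\mathcal{N}_1(t)$.

\begin{lemma}\label{lem:neighbors}
\begin{enumerate}
\item[(i)] Let $I,I'\in\mathcal{I}_q$ be equal or adjacent and $J\in\mathcal{P}_I$. At most $13$ intervals of $\mathcal{P}_{I'}$ meet $J$. They are consecutive, and one of them overlaps $J$ in length at least $|J|/13$.
\item[(ii)] Let $t=I\times\prod J_l\in\mathcal{T}_q$. Then $\mathcal{N}_2(t)$ contains at most $C$ tiles of $\mathcal{T}_q$. For each of them, $t'=I'\times\prod J'_l$, some tile of $\mathcal{T}_q$ meets both $t$ and $t'$, and $|J_l|/81\le|J'_l|\le81|J_l|$ for all $l$. In particular $m(t)/C\le m(t')\le Cm(t)$ and $m(\mathcal{N}_2(t))\le Cm(t)$.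
\end{enumerate}
\end{lemma}

\begin{proof}
(i) An interval $J'\in\mathcal{P}_{I'}$ that meets $J$ has length at least $|J|/9$ by Lemma~\ref{lem:heights}, so at most $9$ of them are contained in $J$. Each of the others contains an endpoint of $J$, and a point lies in at most two intervals. The intervals cover the interval $J$, which gives the last two claims.

(ii) By (i) a tile meets at most $3\cdot13^{n-1}$ tiles of its generation, so $\mathcal{N}_2(t)$ is a union of at most $(3\cdot13^{n-1})^2$ tiles, each meeting a tile that meets $t$. A tile of $\mathcal{T}_q$ contained in this finite union is one of them, because interiors are disjoint. Apply Lemma~\ref{lem:heights} twice.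
\end{proof}

\section{The metric}\label{sec:metric}

Let $d$ be the chain distance \eqref{eq:chain} for the family $\bigcup_{q\in\mathbb{Z}}\mathcal{T}_q$; a chain may mix generations. It is finite because any two points lie in a common tile, it is symmetric, chains concatenate to give the triangle inequality, and $d(p,p)=0$ because $p$ lies in tiles of every size. By \eqref{eq:liptest},
\begin{equation}\label{eq:basic}
d(p,p')\le r_q\ \text{ if } p,p'\in t\in\mathcal{T}_q,\qquad|x(p)-x(p')|\le d(p,p').
\end{equation}
Let $p,p'$ differ only in $x$, put $\delta=|x(p)-x(p')|>0$, and choose $q$ with $r_q\le\delta<r_{q-1}$. At most $\delta/r_q+2$ consecutive intervals of $\mathcal{I}_q$ cover the $x$-range of the segment $pp'$. In each of these columns pick a tile whose $y$-projection contains $y(p)$; these tiles form a chain, so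
\begin{equation}\label{eq:horizontal}
d(p,p')\le\delta+2r_q\le3|x(p)-x(p')|.
\end{equation}

The difficulty is a lower bound for $d$ in the vertical directions, since a long chain of small tall tiles could be a shortcut. We exclude this with a Lipschitz cutoff function, built by the scheme of Section~\ref{sub:two}: start with an ordinary cutoff at scale $r_q$ and correct it at each finer scale by composing with a copy of $h$ in every tile.

\begin{lemma}\label{lem:separation}
There is $C_1\ge1$ such that $d(p,p')\ge r_q/C_1$ whenever $p\in t\in\mathcal{T}_q$ and $p'\notin\mathcal{N}_2(t)$.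
\end{lemma}

\begin{proof}
\emph{Step 1: the correction maps.} For $x\in I=[a_0,a_0+r_q]\in\mathcal{I}_q$ and $\eta\in J=[b_0,b_0+|J|]\in\mathcal{P}_I$ let
\[
h_q(x,\eta)=b_0+|J|\,h\Big(\frac{x-a_0}{r_q},\frac{\eta-b_0}{|J|}\Big),\qquad H_q(x,y)=\big(x,h_q(x,y_1),\dots,h_q(x,y_{n-1})\big).
\]
The definitions from touching planar tiles agree by \eqref{eq:hsym}: $h_q(x,\cdot)$ fixes the endpoints of $J$, and $h_q(x,\eta)=\eta$ for $x\in\partial I$. The map $H_q$ sends each tile of $\mathcal{T}_q$ into itself.

Call $f\colon\mathbb{R}^n\to\mathbb{R}$ \emph{$(\lambda,\beta)$-Lipschitz at level $q$} if $|f(p)-f(p')|\le\lambda|x(p)-x(p')|$ for $p,p'$ differing only in $x$, and $|f(p)-f(p')|\le\beta r_q|y_l-y_l'|/|J_l|$ for $p,p'$ in a common tile $I\times\prod J_l\in\mathcal{T}_q$ differing only in $y_l$. Thus $\beta$ bounds the ratio of vertical rise to size, and changing one coordinate at a time gives $\operatorname{osc}_tf\le(\lambda+(n-1)\beta)r_q$ for $t\in\mathcal{T}_q$.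

\emph{Step 2: if $f$ is $(\lambda,\beta)$-Lipschitz at level $q$, then $f\circ H_q$ is $(\lambda+(n-1)\beta,\kappa\beta)$-Lipschitz at level $q+1$, and $|f\circ H_q-f|\le(n-1)\beta r_q$.} The last bound holds because $H_q$ moves each $y_l$ within $J_l$. Let $(x,y)$ and $(x',y)$ lie in a common tile of $\mathcal{T}_q$. By \eqref{eq:hx}, $|h_q(x,y_l)-h_q(x',y_l)|\le|J_l||x-x'|/r_q$. Pass from $H_q(x,y)$ to $H_q(x',y)$ inside the tile by changing first $x$ and then each vertical coordinate. The first move changes $f$ by at most $\lambda|x-x'|$ and each other move by at most $\beta|x-x'|$. A general horizontal segment is cut at the endpoints of the intervals of $\mathcal{I}_q$. Next let two points of a child $I_i\times\prod J'_l$ of $I\times\prod J_l$ differ only in $y_l$. Their images differ only in the $l$-th vertical coordinate, and (P1), applied to the pattern interval of length $|J_l'|/|J_l|$, gives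
\[
|h_q(x,y_l)-h_q(x,y_l')|\le|J_l|\cdot\kappa\,\frac{|y_l-y'_l|/|J_l|}{M|J_l'|/|J_l|}=\kappa\,\frac{|J_l|}{M|J'_l|}\,|y_l-y_l'|.
\]
So $f\circ H_q$ changes by at most $\beta r_q\kappa|y_l-y'_l|/(M|J'_l|)=\kappa\beta r_{q+1}|y_l-y_l'|/|J'_l|$.

\emph{Step 3: the initial cutoff.} For $t=I\times\prod J_l\in\mathcal{T}_q$ let
\[
f_0(x,y)=\Big(1-\frac{\operatorname{dist}(x,I)}{r_q}-\sum_l\frac{9\operatorname{dist}(y_l,J_l)}{|J_l|}\Big)^+ .
\]
Suppose $f_0(x,y)>0$ and $(x,y)\in t'=I'\times\prod J'_l\in\mathcal{T}_q$. Then $\operatorname{dist}(x,I)<r_q$, so $I'$ equals $I$ or is adjacent to it. Also $\operatorname{dist}(y_l,J_l)<|J_l|/9$, and the two neighbors of $J_l$ in $\mathcal{P}_I$ have length at least $|J_l|/9$ by Lemma~\ref{lem:heights}; so $y_l$ lies in $J_l$ or in a neighbor. Hence $y$ lies in the $y$-projection of a tile $\tau\in\mathcal{T}_q$ of the column $I$ that meets $t$, and $(x_0,y)\in\tau\cap t'$ for $x_0\in I\cap I'$. Thus $t'\subset\mathcal{N}_2(t)$ and $|J'_l|\le81|J_l|$. Consequently $f_0$ vanishes on every tile of $\mathcal{T}_q$ not contained in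 $\mathcal{N}_2(t)$, and on the other tiles its slope in $y_l$ is at most $9/|J_l|\le729/|J'_l|$. So $f_0$ is $(1/r_q,729/r_q)$-Lipschitz at level $q$.

\emph{Step 4: the limit.} Let $f_{s+1}=f_s\circ H_{q+s}$ for $s\ge0$. By Step 2, $f_s$ is $(\lambda_s,\beta_s)$-Lipschitz at level $q+s$ with
\[
\beta_s=\frac{729\kappa^s}{r_q},\qquad\lambda_s=\frac1{r_q}+(n-1)\sum_{j<s}\beta_j\le\frac1{r_q}\Big(1+\frac{729(n-1)}{1-\kappa}\Big),
\]
and $|f_{s+1}-f_s|\le Cr_{q+s}/r_q$. This is where $\kappa<1$ in (P1) is used: it keeps $\lambda_s$ bounded. The $f_s$ converge uniformly to a function $f_\infty$ with values in $[0,1]$, and $|f_\infty-f_s|\le Cr_{q+s}/r_q$. On a tile of generation $q+s$, $s\ge0$,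
\[
\operatorname{osc}f_\infty\le(\lambda_s+(n-1)\beta_s)r_{q+s}+2Cr_{q+s}/r_q\le C_1r_{q+s}/r_q
\]
with a constant $C_1\ge1$. On a tile of generation $q'<q$ the oscillation is at most $1\le r_{q'}/r_q$. By \eqref{eq:liptest}, $f_\infty$ is $C_1/r_q$-Lipschitz for $d$. Each $H_{q+s}$ maps every tile of $\mathcal{T}_q$ into itself, such a tile being a union of tiles of $\mathcal{T}_{q+s}$. So $f_\infty=1$ on $t$, and $f_\infty=0$ on every tile of $\mathcal{T}_q$ not contained in $\mathcal{N}_2(t)$, in particular at $p'$. Hence $1\le C_1d(p,p')/r_q$.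
\end{proof}

\begin{proposition}\label{prop:metric}
The function $d$ is a complete metric on $\mathbb{R}^n$ that induces the Euclidean topology and has compact closed balls. Hypotheses \textup{(a)} and \textup{(b)} of Proposition~\ref{prop:criterion} hold with $k=1$, $x_1=x$. If $r_{q+1}/C_1<r\le r_q/C_1$ and $p\in t\in\mathcal{T}_q$, then
\begin{equation}\label{eq:sandwich}
B(p,r)\subset\mathcal{N}_2(t)\subset B(p,\Lambda r),\qquad\Lambda=4MC_1 .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Topology.} Choose nested tiles $t_q\in\mathcal{T}_q$, $q\ge0$, containing $p$. By (P3) each generation multiplies the heights by at most $\frac2N\le\frac12$, so by Lemma~\ref{lem:neighbors}(ii) the Euclidean diameter of $\mathcal{N}_2(t_q)$ tends to $0$. By Lemma~\ref{lem:separation}, $B(p,r_q/C_1)\subset\mathcal{N}_2(t_q)$. Hence $d(p,p')>0$ for $p'\ne p$, and every Euclidean neighborhood of $p$ contains a $d$-ball around $p$. Conversely, the tiles of $\mathcal{T}_q$ that miss $p$ have a closed union by local finiteness, so the union of those that contain $p$ is a Euclidean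 neighborhood of $p$; it lies in $B(p,2r_q)$ by \eqref{eq:basic}. So the identity map $(\mathbb{R}^n,d)\to\mathbb{R}^n$ is a homeomorphism. Taking $q$ very negative in Lemma~\ref{lem:separation}, every $d$-ball lies in a compact set $\mathcal{N}_2(t)$. Closed balls are therefore compact, and $d$ is complete. Hypothesis (a) is \eqref{eq:basic} and \eqref{eq:horizontal}.

\emph{Inclusions.} The first inclusion in \eqref{eq:sandwich} is Lemma~\ref{lem:separation}. A point of $\mathcal{N}_2(t)$ is joined to $p$ by a chain of three tiles of size $r_q$, and $3r_q<4r_q<4MC_1r$.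

\emph{Doubling.} Let $r,q,t$ be as in \eqref{eq:sandwich} and fix $j_0$ with $M^{j_0-1}>C_1$. Then $r_{q+j_0}<r_{q+1}/C_1<r$, so a descendant $t'\in\mathcal{T}_{q+j_0}$ of $t$ containing $p$ lies in $B(p,r)$, and $m(B(p,r))\ge m(t')\ge c\,m(t)$. If $\hat t$ is the parent of $t$, then $2r\le r_{q-1}/C_1$ gives $B(p,2r)\subset\mathcal{N}_2(\hat t)$, so $m(B(p,2r))\le Cm(\hat t)\le Cm(t)$.
\end{proof}

\section{The Poincar\'e inequality}\label{sec:poincare}

Fix $u\in\mathrm{Lip}_c(d)$ with Lipschitz constant $L$. Then $\operatorname{osc}_tu\le Lr_q$ for $t\in\mathcal{T}_q$, and $u$ is $3L$-Lipschitz in $x$ by \eqref{eq:horizontal}. Let $|\partial_xu|$ denote the upper limit of $|u(x+\epsilon,y)-u(x,y)|/|\epsilon|$ as $\epsilon\to0$. It is a bounded Borel function, and for \emph{every} $y$ it is the absolute value of the derivative for a.e.\ $x$. So for an interval $I$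
\[
g_I(y)=\int_I|\partial_xu(x,y)|\,dx
\]
is a Borel function defined for every $y$, and it bounds the oscillation of $u(\cdot,y)$ on $I$. The constant $L$ serves only to make error terms vanish and does not enter the final estimates.

\subsection{Vertical increments}

\begin{lemma}\label{lem:vertical}
Fix $l$ and all coordinates $y_{l'}$, $l'\ne l$. For $x,\eta\in\mathbb{R}$ let $v(x,\eta)$ be the value of $u$ at the point with these coordinates, first coordinate $x$ and $y_l=\eta$, and let $\gamma_I(\eta)=\int_I|\partial_xv(x,\eta)|\,dx$. If $I\in\mathcal{I}_q$ and $J,J'\in\mathcal{P}_I$ are equal or adjacent, then for $x\in I$, $\eta\in J$, $\eta'\in J'$,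
\[
|v(x,\eta)-v(x,\eta')|\le\gamma_I(\eta)+\gamma_I(\eta')+\frac W{1-\kappa}\Big(\frac1{|J|}\int_J\gamma_I+\frac1{|J'|}\int_{J'}\gamma_I\Big).
\]
\end{lemma}

The function $v(x,\cdot)$ has no useful derivative. We replace it by a function $F^{(s)}_I(\eta)$, an average of $v(\cdot,\eta)$ over $I$ with weights obtained by multiplying the $w_i$ through $s$ generations, interpolated linearly at the finest scale. It is locally Lipschitz, it is close to $v(x,\eta)$ up to horizontal variation, and its derivative satisfies a recursion with factor $\kappa$.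

\begin{proof}
On a planar tile $I\times J$ of generation $q$ the oscillation of $v$ is at most $Lr_q$: choosing intervals of $\mathcal{P}_I$ that contain the fixed coordinates, we obtain a tile of $\mathcal{T}_q$ that contains all the points concerned.

For every $q$ and $I\in\mathcal{I}_q$ let $F^{(0)}_I$ be the continuous function on $\mathbb{R}$ that is affine on each interval of $\mathcal{P}_I$ and equals $\frac1{r_q}\int_Iv(x,\eta)\,dx$ at the endpoints $\eta$ of these intervals. For $s\ge1$ define recursively, with $I_0,\dots,I_{M-1}\in\mathcal{I}_{q+1}$ the children of $I$,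
\[
F^{(s)}_I(\eta)=\sum_{i=0}^{M-1}w_i(\hat\eta)\,F^{(s-1)}_{I_i}(\eta),\qquad\eta\in J\in\mathcal{P}_I,
\]
where $\hat\eta\in[0,1]$ is the affine coordinate of $\eta$ in $J$. Since $w_i(0)=w_i(1)$, the two definitions at a common endpoint agree. So $F^{(s)}_I$ is continuous and locally Lipschitz.

\emph{Step 1: $F^{(s)}_I$ is close to $v$.} We claim that for each $\eta$ there is a probability density $\pi$ on $I\in\mathcal{I}_q$ with $|F_I^{(s)}(\eta)-\int v(x',\eta)\pi(x')\,dx'|\le Lr_{q+s}$. For $s=0$ take the uniform density: $F^{(0)}_I(\eta)$ is a convex combination of the averages at the two endpoints of $J\ni\eta$, and each differs from the average at level $\eta$ by at most $Lr_q$. For $s\ge1$ take the convex combination, with coefficients $w_i(\hat\eta)$, of the densities of the children, whose errors are at most $Lr_{(q+1)+(s-1)}$. Since $\gamma_I(\eta)$ bounds the oscillation of $v(\cdot,\eta)$ on $I$, and a density on $I_i$ is a density on $I$, we obtain for all $x\in I$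
\begin{equation}\label{eq:close}
|F^{(s)}_I(\eta)-v(x,\eta)|\le\gamma_I(\eta)+Lr_{q+s},\qquad|F^{(s-1)}_{I_i}(\eta)-v(x,\eta)|\le\gamma_I(\eta)+Lr_{q+s}.
\end{equation}

\emph{Step 2: the recursion.} For a planar tile $t=I\times J$ of generation $q$, of area $|t|=r_q|J|$, let
\[
e_s(t)=|J|\int_J|(F^{(s)}_I)'|\,d\eta,\qquad G(t)=\int_t|\partial_xv|\,dx\,d\eta=\int_J\gamma_I .
\]
The factor $|J|$ is included because it matches the bound $w_i\le\kappa|J_{ij}|/|J|$. For $s\ge1$, a.e.\ on $J$,
\[
(F^{(s)}_I)'=\sum_iw_i(\hat\eta)\,(F^{(s-1)}_{I_i})'+\frac1{|J|}\sum_iw_i'(\hat\eta)\,F^{(s-1)}_{I_i}.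
\]
By (P2), $|J|\int_{J_{ij}}w_i(\hat\eta)|(F^{(s-1)}_{I_i})'|\,d\eta\le\kappa\,e_{s-1}(I_i\times J_{ij})$. In the second sum $\sum_iw_i'=0$, so we may subtract $v(x,\eta)$, with one fixed $x\in I$, from every $F^{(s-1)}_{I_i}(\eta)$; by \eqref{eq:close} the term is at most $|J|^{-1}W(\gamma_I(\eta)+Lr_{q+s})$. Multiply by $|J|$, integrate over $J$, and use $|J|r_{q+s}=|t|M^{-s}$:
\[
e_s(t)\le\kappa\sum_{t'\text{ child of }t}e_{s-1}(t')+WG(t)+WL|t|M^{-s}.
\]
Also $e_0(t)\le|J|Lr_q=L|t|$, since $F^{(0)}_I$ is affine on $J$ and its endpoint values differ by at most $Lr_q$. Both $G$ and area are additive over the descendants of $t$ of a given generation, so iterating $s$ times gives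
\[
e_s(t)\le\sum_{j=0}^{s-1}\kappa^j\Big(WG(t)+WL|t|M^{-(s-j)}\Big)+\kappa^sL|t| .
\]
Since $\kappa<1$, we have $\sum_{j<s}\kappa^jM^{-(s-j)}\le s\max(\kappa,M^{-1})^s\to0$ and $\kappa^s\to0$. Therefore
\begin{equation}\label{eq:limsup}
\limsup_{s\to\infty}\int_J|(F^{(s)}_I)'|\,d\eta\le\frac W{1-\kappa}\cdot\frac1{|J|}\int_J\gamma_I .
\end{equation}

\emph{Step 3.} Since $J\cup J'$ is an interval, \eqref{eq:close} gives
\[
|v(x,\eta)-v(x,\eta')|\le\gamma_I(\eta)+\gamma_I(\eta')+2Lr_{q+s}+\int_{J\cup J'}|(F^{(s)}_I)'|\,d\eta .
\]
Let $s\to\infty$ and use \eqref{eq:limsup} for $J$ and $J'$.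
\end{proof}

\subsection{From vertical increments to balls}

Let $\theta\in\{1,2\}$. The case $\theta=2$ gives (c), and $\theta=1$ gives Theorem~\ref{thm:compl}(iii).

\begin{lemma}[Same column]\label{lem:column}
Let $t=I\times\prod J_l$ and $t^*=I\times\prod J^*_l$ be in $\mathcal{T}_q$, with $J_l,J_l^*$ equal or adjacent for each $l$. Put $t^{(l)}=I\times J_1^*\times\dots\times J_l^*\times J_{l+1}\times\dots\times J_{n-1}\in\mathcal{T}_q$ for $0\le l\le n-1$. Then
\begin{equation}\label{eq:column}
\frac1{m(t)m(t^*)}\int_t\int_{t^*}|u(p)-u(p^*)|^\theta\,dm(p^*)\,dm(p)\le Cr_q^\theta\sum_{l=0}^{n-1}\operatorname{av}_{t^{(l)}}|\partial_xu|^\theta .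
\end{equation}
The right side also bounds $|u_t-u_{t^*}|^\theta$, and $\operatorname{av}_t|u-u_t|^\theta\le Cr_q^\theta\operatorname{av}_t|\partial_xu|^\theta$.
\end{lemma}

\begin{proof}
For $p=(x,y)\in t$ and $p^*=(x^*,y^*)\in t^*$ put $y^{(l)}=(y_1^*,\dots,y_l^*,y_{l+1},\dots,y_{n-1})$, so $y^{(0)}=y$ and $y^{(n-1)}=y^*$. Then
\[
|u(p)-u(p^*)|\le g_I(y)+\sum_{l=1}^{n-1}|u(x^*,y^{(l-1)})-u(x^*,y^{(l)})| .
\]
The points $y^{(l-1)}$ and $y^{(l)}$ differ only in the $l$-th coordinate. Lemma~\ref{lem:vertical} bounds the $l$-th term by $g_I(y^{(l-1)})+g_I(y^{(l)})$ plus $\frac W{1-\kappa}$ times the averages of $g_I$ as the $l$-th coordinate runs over $J_l$ and over $J_l^*$, the others being those of $y^{(l)}$. Raise to the power $\theta$, which costs a factor depending on the number $4n-3$ of terms, and average over $t\times t^*$. The point $y^{(l)}$ is uniformly distributed on the $y$-projection $\pi(t^{(l)})$ of $t^{(l)}$. So $g_I(y^{(l)})^\theta$ has average $\operatorname{av}_{\pi(t^{(l)})}g_I^\theta$, and by Jensen's inequality the terms averaged over $J_l$ and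 $J^*_l$ contribute at most $C\operatorname{av}_{\pi(t^{(l-1)})}g_I^\theta$ and $C\operatorname{av}_{\pi(t^{(l)})}g_I^\theta$. Again by Jensen's inequality $g_I(y)^\theta\le r_q^{\theta}\cdot\frac1{r_q}\int_I|\partial_xu(x,y)|^\theta dx$, hence
\begin{equation}\label{eq:gI}
\operatorname{av}_{\pi(\tau)}g_I^\theta\le r_q^\theta\operatorname{av}_\tau|\partial_xu|^\theta\qquad\text{for every tile $\tau\in\mathcal{T}_q$ of the column $I$.}
\end{equation}
This proves \eqref{eq:column}. Its left side dominates $|u_t-u_{t^*}|^\theta$ and, for $t^*=t$, $\operatorname{av}_t|u-u_t|^\theta$, by Jensen's inequality.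
\end{proof}

\begin{lemma}[Touching tiles]\label{lem:touch}
If $t,t'\in\mathcal{T}_q$ intersect, then $|u_t-u_{t'}|^\theta\le\dfrac{Cr_q^\theta}{m(t)}\displaystyle\int_{\mathcal{N}_1(t)}|\partial_xu|^\theta\,dm$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:neighbors}(ii) it suffices to bound $|u_t-u_{t'}|^\theta$ by $Cr_q^\theta$ times a sum of at most $C$ averages of $|\partial_xu|^\theta$ over tiles of $\mathcal{T}_q$ that meet $t$. Let $t=I\times\prod J_l$ and $t'=I'\times\prod J'_l$. If $I=I'$, then $J_l$ and $J'_l$ are equal or adjacent, the tiles $t^{(l)}$ of Lemma~\ref{lem:column} meet $t$, and we are done.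

Let $I'$ be adjacent to $I$. The tiles $t$ and $t'$ may touch in a corner only, so we cross into the column $I'$ through a tile that shares a large face with $t$. By Lemma~\ref{lem:neighbors}(i) choose $J''_l\in\mathcal{P}_{I'}$ with $|J_l\cap J_l''|\ge|J_l|/13$, and put $t''=I'\times\prod J_l''$ and $Q=\prod(J_l\cap J''_l)$. For $x\in I$, $x''\in I'$, $y\in Q$, passing through the common endpoint of $I$ and $I'$,
\[
|u_t-u_{t''}|\le|u_t-u(x,y)|+g_I(y)+g_{I'}(y)+|u(x'',y)-u_{t''}| .
\]
Now $|J_l|\le13|J_l\cap J''_l|$ and $|J''_l|\le9|J_l|\le117|J_l\cap J''_l|$, so averages of nonnegative functions over $I\times Q$ and $I'\times Q$ are at most $C$ times the averages over $t$ and $t''$. Raising to the power $\theta$, averaging over $I\times I'\times Q$, and using \eqref{eq:gI} and the last statement of Lemma~\ref{lem:column}, we get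
\[
|u_t-u_{t''}|^\theta\le Cr_q^\theta\big(\operatorname{av}_t|\partial_xu|^\theta+\operatorname{av}_{t''}|\partial_xu|^\theta\big).
\]
For each $l$, both $J_l''$ and $J_l'$ belong to the at most $13$ consecutive intervals of $\mathcal{P}_{I'}$ that meet $J_l$. So there are tiles $t''=\tau_0,\tau_1,\dots,\tau_{12}=t'$ in the column $I'$, repetitions allowed, whose $l$-th intervals all meet $J_l$ and are equal or adjacent for consecutive tiles. Apply Lemma~\ref{lem:column} to each pair $\tau_a,\tau_{a+1}$. All tiles that occur, including the mixed ones, have the form $I'\times\prod\tilde J_l$ with $\tilde J_l\cap J_l\ne\emptyset$, so they meet $t$.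
\end{proof}

\begin{proposition}\label{prop:PI}
For $\theta\in\{1,2\}$, $p\in\mathbb{R}^n$, $r>0$ and $u\in\mathrm{Lip}_c(d)$,
\[
\int_{B(p,r)}|u-u_{B(p,r)}|^\theta\,dm\le Cr^\theta\int_{B(p,\Lambda r)}|\partial_xu|^\theta\,dm,\qquad\Lambda=4MC_1 .
\]
\end{proposition}

\begin{proof}
Choose $q$ and $t$ as in \eqref{eq:sandwich}, so $r_q\le MC_1r$, and put $D=\int_{\mathcal{N}_2(t)}|\partial_xu|^\theta\,dm$. Let $t'\subset\mathcal{N}_2(t)$ be a tile of $\mathcal{T}_q$ and let $\tau\in\mathcal{T}_q$ meet both $t$ and $t'$. Then $\mathcal{N}_1(t)$ and $\mathcal{N}_1(\tau)$ lie in $\mathcal{N}_2(t)$, and $t,\tau,t'$ have comparable measures. Lemma~\ref{lem:touch} for the pairs $(t,\tau)$ and $(\tau,t')$ gives $m(t')|u_{t'}-u_t|^\theta\le Cr_q^\theta D$, and Lemma~\ref{lem:column} gives $\int_{t'}|u-u_{t'}|^\theta\,dm\le Cr_q^\theta D$. Summing over the at most $C$ tiles $t'$, we get $\int_{\mathcal{N}_2(t)}|u-u_t|^\theta\,dm\le Cr_q^\theta D$. With $B=B(p,r)$, Jensen's inequality gives $m(B)|u_B-u_t|^\theta\le\int_B|u-u_t|^\theta$, hence $\int_B|u-u_B|^\theta\le2^\theta\int_B|u-u_t|^\theta$.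 Both inclusions in \eqref{eq:sandwich} finish the proof.
\end{proof}

\section{Proofs of the theorems}\label{sec:theorems}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:metric} and~\ref{prop:PI} (with $\theta=2$) verify the hypotheses of Proposition~\ref{prop:criterion} for $k=1$ and $x_1=x$. The space $(\mathbb{R}^n,d)$ is complete, and it is separable and locally compact with $m$ Radon of full support because the topology is Euclidean.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(iii) This is Proposition~\ref{prop:PI} with $\theta=1$.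

(i) Let $n'=n-k+1$. Let $(X,d)$ be the space $(\mathbb{R}^{n'},d)$ of Theorem~\ref{thm:main} if $n'\ge2$, and $\mathbb{R}$ with the Euclidean metric if $n'=1$. In both cases (a)--(c) hold for the single coordinate $x$; for $n'=1$, (c) is the Poincar\'e inequality on intervals and the diffusion is Brownian motion. For $k=1$ Proposition~\ref{prop:criterion} applies directly. For $k\ge2$ put on $X\times\mathbb{R}^{k-1}=\mathbb{R}^n$ the metric
\[
d_\times((p,\zeta),(p',\zeta'))=\max(d(p,p'),|\zeta-\zeta'|),
\]
with distinguished coordinates $x,\zeta_1,\dots,\zeta_{k-1}$. A ball of radius $r$ is a product $B\times Q$ of balls of radius $r$. So $d_\times$ induces the Euclidean topology, closed balls are compact, and (b) holds as in the factors. For (a), the distinguished coordinates are $1$-Lipschitz, and $d_\times$ is at most $3$ times the increment when only one of them changes.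

For (c) let $u\in\mathrm{Lip}_c(d_\times)$ and $\bar u(\zeta)=\operatorname{av}_Bu(\cdot,\zeta)$. This is a Lipschitz function on $\mathbb{R}^{k-1}$ with $\bar u_Q=u_{B\times Q}$. The difference quotients of $u$ in $\zeta_j$ are bounded and, for a.e.\ $\zeta$, converge for a.e.\ $p$; so $\nabla\bar u(\zeta)=\operatorname{av}_B\nabla_\zeta u(\cdot,\zeta)$ a.e., and $m(B)|\nabla\bar u(\zeta)|^2\le\int_B|\nabla_\zeta u(\cdot,\zeta)|^2$. Since $u(\cdot,\zeta)-\bar u(\zeta)$ has mean zero on $B$ and $u(\cdot,\zeta)\in\mathrm{Lip}_c(d)$, the Poincar\'e inequalities of $X$ and of Euclidean balls give, with $\Lambda B$ the concentric ball of radius $\Lambda r$,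
\begin{align*}
\int_{B\times Q}|u-u_{B\times Q}|^2&=\int_Q\int_B|u-\bar u(\zeta)|^2+m(B)\int_Q|\bar u-\bar u_Q|^2\\
&\le Cr^2\int_{\Lambda B\times Q}|\partial_xu|^2+Cr^2\int_{B\times Q}|\nabla_\zeta u|^2 .
\end{align*}
Both domains lie in the $d_\times$-ball of radius $\Lambda r$, so (c) holds, and Proposition~\ref{prop:criterion} gives martingale dimension $k$.

(ii) Let $(X,d,m,\mathcal{E},\mathcal{F})$ be such a space, with martingale dimension $0$. Then $\iota=0$ $\nu$-a.e., so all energy measures vanish, and $\mathcal{E}(f,f)=\frac12\mu_{\langle f\rangle}(X)=0$ for $f\in\mathcal{F}$. For $f\in L^2$, the derivative of $t\mapsto\int fP_tf\,dm$ is $-\mathcal{E}(P_{t/2}f,P_{t/2}f)=0$, so $\int fP_tf\,dm=\|f\|_2^2$; as $P_t$ is a contraction, $P_tf=f$. Fix $z_0\in X$ and $t>0$ so small that $B(z_0,2\sqrt t)$ is relatively compact, hence of finite measure. As $X$ has no isolated points, the ball $B(z_0,\min(\delta,1)\sqrt t/2)$ contains disjoint nonempty open sets $U,V$, of positive finite measure. For $z\in V$, $z'\in U$, \eqref{eq:lower} gives $p_t(z,z')\ge c/m(B(z_0,2\sqrt t))>0$.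 Hence
\[
0=\int_V1_U\,dm=\int_VP_t1_U\,dm=\int_V\int_Up_t(z,z')\,dm(z')\,dm(z)>0,
\]
a contradiction.
\end{proof}

\section{Proof of the analytic criterion}\label{sec:criterion}

We prove Proposition~\ref{prop:criterion}. Here $C,c$ depend only on $k$ and the constants in (a)--(c), and $\mathrm{Lip}_c=\mathrm{Lip}_c(d)$. Fix a point $o$ and let $\varphi_R=\min(1,(R+1-d(\cdot,o))^+)$. It lies in $\mathrm{Lip}_c$ because closed balls are compact, and it equals $1$ on $B(o,R)$.

\subsection{The Dirichlet form}

\emph{Closability.} If $u_i\in\mathrm{Lip}_c$, $u_i\to0$ and $\partial_{x_j}u_i\to g$ in $L^2$, then $\int g\varphi=-\lim\int u_i\,\partial_{x_j}\varphi=0$ for $\varphi\in C_c^\infty$, so $g=0$. The form is closable, and the same limit shows that every $u\in\mathcal{F}$ has a distributional gradient $\nabla_ku\in L^2$, with $\mathcal{E}(u,v)=\int\nabla_ku\cdot\nabla_kv\,dm$ on $\mathcal{F}$.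

\emph{Markov property.} Let $T\colon\mathbb{R}\to\mathbb{R}$ be a normal contraction, that is, $1$-Lipschitz with $T(0)=0$. For $u\in\mathrm{Lip}_c$ we have $T\circ u\in\mathrm{Lip}_c$, and comparing difference quotients gives $|\partial_{x_j}(T\circ u)|\le|\partial_{x_j}u|$ a.e. The closure of a closable Markovian form is Markovian \cite[Theorem 3.1.1]{FOT}.

\emph{Regularity.} $\mathrm{Lip}_c$ is an algebra, and the functions $(s-d(\cdot,z))^+$ show that it separates points and vanishes nowhere. By the Stone--Weierstrass theorem it is uniformly dense in $C_0(\mathbb{R}^n)$. If $\varphi\in C_c$ has support in $B(o,R)$ and $v_i\in\mathrm{Lip}_c$ tend to $\varphi$ uniformly, then $\varphi_Rv_i\to\varphi$ uniformly with supports in a common compact set, hence in $L^2$. So the form is densely defined and regular.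

\emph{Strong locality.} If $u,v\in\mathcal{F}$ have compact support and $v$ is constant on a neighborhood $U$ of $\operatorname{supp}u$, then $\nabla_kv=0$ a.e.\ on $U$ and $\nabla_ku=0$ a.e.\ off $\operatorname{supp}u$, so $\mathcal{E}(u,v)=0$.

\subsection{Energy measures and the index}

For $f,\varphi\in\mathrm{Lip}_c$ the product rule gives $2\mathcal{E}(f\varphi,f)-\mathcal{E}(f^2,\varphi)=2\int\varphi|\nabla_kf|^2\,dm$. By \eqref{eq:energymeasure} and the approximation with common compact supports above, $\mu_{\langle f\rangle}=2|\nabla_kf|^2m$. For $0\le\varphi\in C_c$ the map $f\mapsto(\int\varphi\,d\mu_{\langle f\rangle})^{1/2}$ is a seminorm on $\mathcal{F}$, so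
\[
\Big|\Big(\int\varphi\,d\mu_{\langle f\rangle}\Big)^{1/2}-\Big(\int\varphi\,d\mu_{\langle g\rangle}\Big)^{1/2}\Big|^2\le\int\varphi\,d\mu_{\langle f-g\rangle}\le2\|\varphi\|_\infty\,\mathcal{E}(f-g,f-g).
\]
The formula therefore extends to $\mathcal{F}$ by density, and polarization gives $\mu_{\langle f,g\rangle}=2\nabla_kf\cdot\nabla_kg\,m$. So $m$ is energy-dominant. By the first half of (a), $f_j=x_j\varphi_R\in\mathrm{Lip}_c$, and $\nabla_kf_j$ is the $j$-th basis vector of $\mathbb{R}^k$ on $B(o,R)$. Thus $\mu_{\langle f_1\rangle}=2m$ on $B(o,R)$, every energy-dominant $\nu$ satisfies $m\ll\nu$, and the minimal energy-dominant measures are those equivalent to $m$. A Gram matrix of vectors in $\mathbb{R}^k$ has rank at most $k$, and $f_1,\dots,f_k$ give rank $k$ on $B(o,R)$ for every $R$. The index is $k$ a.e.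

\subsection{The intrinsic metric}

Gaussian estimates come from a theorem stated for the intrinsic metric of the form, so we must compare that metric with $d$. Let $\mathcal{F}_{\mathrm{loc}}$ be the set of functions that agree, a.e.\ on each relatively compact open set, with an element of $\mathcal{F}$; for these $\nabla_ku$ is well defined. Inequality (c) extends to $\mathcal{F}$ by density and then to $\mathcal{F}_{\mathrm{loc}}$, balls being relatively compact. If $u$ is locally $d$-Lipschitz, then $u\varphi_R$ is locally Lipschitz with compact support, hence in $\mathrm{Lip}_c$; so $u\in\mathcal{F}_{\mathrm{loc}}$. Let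
\[
\mathcal{L}=\{u\in\mathcal{F}_{\mathrm{loc}}\cap C(\mathbb{R}^n):|\nabla_ku|\le1\text{ a.e.}\},\qquad\rho(z,z')=\sup_{u\in\mathcal{L}}\big(u(z)-u(z')\big).
\]
The \emph{intrinsic metric} $\rho$ is symmetric because $\mathcal{L}=-\mathcal{L}$, and it satisfies the triangle inequality.

\begin{lemma}\label{lem:rhod}
There is $C_0\ge1$ with $d/C_0\le\rho\le C_0d$.
\end{lemma}

\begin{proof}
By the second half of (a), $|\partial_{x_j}d(\cdot,z')|\le C$ a.e., so $d(\cdot,z')/(C\sqrt k)\in\mathcal{L}$ and $\rho\ge d/(C\sqrt k)$. Conversely let $u\in\mathcal{L}$. If $B'\subset B=B(z,s)$ is a ball with $m(B')\ge c\,m(B)$, then by Jensen's inequality, (c) and (b),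
\[
|u_{B'}-u_B|^2\le\frac1{m(B')}\int_B|u-u_B|^2\,dm\le Cs^2\,\frac{m(B(z,\Lambda s))}{m(B)}\le Cs^2 .
\]
Let $R=d(z,z')>0$. Apply this to $B(z,2^{-i-1}R)\subset B(z,2^{-i}R)$ and sum over $i\ge0$; since $u$ is continuous, $|u(z)-u_{B(z,R)}|\le CR$, and the same holds at $z'$. Both $B(z,R)$ and $B(z',R)$ lie in $B(z,2R)\subset B(z',3R)$ and have measure comparable to $B(z,2R)$, so $|u_{B(z,R)}-u_{B(z',R)}|\le CR$. Hence $|u(z)-u(z')|\le Cd(z,z')$.
\end{proof}

So $\rho$ is a metric that induces the topology, its closed balls are compact, and $m$ is doubling for $\rho$. Write $B_\rho$ for its balls. The mean minimizes $a\mapsto\int|u-a|^2$, and $B_\rho(z,r)\subset B(z,C_0r)$, $B(z,C_0\Lambda r)\subset B_\rho(z,C_0^2\Lambda r)$. With $\Lambda'=C_0^2\Lambda$ we obtain for $u\in\mathcal{F}$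
\begin{equation}\label{eq:PIrho}
\int_{B_\rho(z,r)}|u-u_{B_\rho(z,r)}|^2\,dm\le\int_{B(z,C_0r)}|u-u_{B(z,C_0r)}|^2\,dm\le Cr^2\int_{B_\rho(z,\Lambda'r)}|\nabla_ku|^2\,dm .
\end{equation}
To reduce $\Lambda'$ to $2$ we need short paths inside $\rho$-balls, and for that we identify $\mathcal{L}$.

\begin{lemma}\label{lem:L}
$\mathcal{L}$ is the set of functions that are $1$-Lipschitz for $\rho$.
\end{lemma}

\begin{proof}
Elements of $\mathcal{L}$ are $1$-Lipschitz for $\rho$ by definition, hence $C_0$-Lipschitz for $d$. The set $\mathcal{L}$ is stable under adding constants and under two further operations.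

\emph{Maxima and minima.} Let $u,v\in\mathcal{L}$. Then $u\vee v$ is $d$-Lipschitz. A Lipschitz function of one variable has derivative $0$ a.e.\ on its zero set. Applying this on lines to $u\vee v-u$ and $u\vee v-v$, we get $\nabla_k(u\vee v)=\nabla_ku$ a.e.\ on $\{u\ge v\}$ and $\nabla_k(u\vee v)=\nabla_kv$ a.e.\ on $\{u<v\}$. For minima use $u\wedge v=-((-u)\vee(-v))$.

\emph{Finite pointwise limits.} If $u_i\in\mathcal{L}$ and $u_i\to u$ pointwise with finite values, then $u$ is $C_0$-Lipschitz for $d$ and the convergence is locally uniform. For $\varphi\in C_c^\infty(\mathbb{R}^n;\mathbb{R}^k)$,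
\[
\Big|\int\nabla_ku\cdot\varphi\Big|=\Big|\int u\sum_j\partial_{x_j}\varphi_j\Big|=\lim_i\Big|\int\nabla_ku_i\cdot\varphi\Big|\le\int|\varphi|,
\]
so $|\nabla_ku|\le1$ a.e.

Let $D$ be a countable dense set and fix $z'$. For $w\in D$ and $i\ge1$ pick $u_{w,i}\in\mathcal{L}$ with $u_{w,i}(z')=0$ and $u_{w,i}(w)\ge\rho(w,z')-\frac1i$. The supremum of this countable family is at most $\rho(\cdot,z')$, lies in $\mathcal{L}$ as an increasing limit of finite maxima, and equals $\rho(\cdot,z')$ on $D$, hence everywhere by continuity. So $\rho(\cdot,z')\in\mathcal{L}$. If $f$ is $1$-Lipschitz for $\rho$, then $f=\inf_{w\in D}(f(w)+\rho(\cdot,w))$ is a decreasing limit of finite minima of elements of $\mathcal{L}$.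
\end{proof}

\begin{lemma}\label{lem:geodesic}
Any two points $p,p'$ have a $\rho$-midpoint. Hence for each $j\ge0$ there are points $p=z_0,\dots,z_{2^j}=p'$ with $\rho(z_i,z_{i+1})=2^{-j}\rho(p,p')$, and $(\mathbb{R}^n,\rho)$ is geodesic.
\end{lemma}

\begin{proof}
For $\varepsilon>0$ let $\rho_\varepsilon(z)$ be the infimum of $\sum\rho(z_i,z_{i+1})$ over finite sequences from $p$ to $z$ with all steps $\rho(z_i,z_{i+1})<\varepsilon$. The set of $z$ that can be reached is open, closed and nonempty, so $\rho_\varepsilon$ is finite because $\mathbb{R}^n$ is connected. If $\rho(z,z')<\varepsilon$, then $|\rho_\varepsilon(z)-\rho_\varepsilon(z')|\le\rho(z,z')$. So $\rho_\varepsilon$ is $1$-Lipschitz on each ball $B_\rho(z,\varepsilon/2)$, and there it coincides with a globally $1$-Lipschitz function (McShane extension), which lies in $\mathcal{L}$ by Lemma~\ref{lem:L}. Thus $\rho_\varepsilon$ is locally Lipschitz with $|\nabla_k\rho_\varepsilon|\le1$ a.e., so $\rho_\varepsilon\in\mathcal{L}$ and $\rho_\varepsilon(p')=\rho_\varepsilon(p')-\rho_\varepsilon(p)\le\rho(p,p')=:R$.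

Take a sequence from $p$ to $p'$ with steps less than $\varepsilon$ and total length less than $R+\varepsilon$, and let $z^\varepsilon$ be its first point at which the partial length is at least $R/2$. Then $\rho(p,z^\varepsilon)$ and $\rho(z^\varepsilon,p')$ are at most $R/2+\varepsilon$. By compactness of closed balls the $z^\varepsilon$ accumulate at a midpoint as $\varepsilon\to0$. Repeated bisection gives the points $z_i$ and an isometric map from the dyadic multiples of $R$ in $[0,R]$, which extends to $[0,R]$ by completeness.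
\end{proof}

\begin{lemma}\label{lem:two}
$\int_B|u-u_B|^2\,dm\le Cr^2\int_{B_\rho(p,2r)}|\nabla_ku|^2\,dm$ for all $B=B_\rho(p,r)$ and $u\in\mathcal{F}$.
\end{lemma}

\begin{proof}
Let $E=\int_{B_\rho(p,2r)}|\nabla_ku|^2\,dm$ and $\delta=1/(8\Lambda')$, and write $B_z=B_\rho(z,2\delta r)$. For $z\in B$, doubling makes $m(B_z)$ and $m(B_\rho(z,4\delta r))$ comparable to $m(B)$, and $B_\rho(z,4\delta\Lambda'r)=B_\rho(z,r/2)\subset B_\rho(p,2r)$. If $z,z'\in B$ and $\rho(z,z')<\delta r$, then $B_z\cup B_{z'}\subset B_\rho(z,4\delta r)$, and \eqref{eq:PIrho} on this ball gives $|u_{B_z}-u_{B_{z'}}|^2\le Cr^2E/m(B)$. Fix $j$ with $2^{-j}\le\delta<2^{-j+1}$. For $z\in B$ the points $p=z_0,\dots,z_{2^j}=z$ of Lemma~\ref{lem:geodesic} lie in $B$ and have steps less than $\delta r$; summing, $|u_{B_z}-u_{B_p}|^2\le Cr^2E/m(B)$. Let $\mathcal{Z}$ be a maximal $\delta r$-separated subset of $B$. The balls $B_\rho(z,\delta r/2)$, $z\in\mathcal{Z}$, are disjoint, lie in $B_\rho(p,2r)$ and have measure at least $c\,m(B_\rho(p,2r))$, so $\#\mathcal{Z}\le C$. The balls $B_z$, $z\in\mathcal{Z}$,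 cover $B$. Hence, by \eqref{eq:PIrho} on each $B_z$,
\[
\int_B|u-u_B|^2\le\sum_{z\in\mathcal{Z}}\int_{B_z}|u-u_{B_p}|^2\le2\sum_{z\in\mathcal{Z}}\Big(\int_{B_z}|u-u_{B_z}|^2+m(B_z)|u_{B_z}-u_{B_p}|^2\Big)\le Cr^2E.\qedhere
\]
\end{proof}

\subsection{Gaussian estimates}

We use the following theorem of Sturm \cite{Sturm}; in the Riemannian case it is due to Grigor'yan (1991) and Saloff-Coste (1992). It is written with $\Gamma(u,u)=\frac12\mu_{\langle u\rangle}$, so that $\mathcal{E}(u,u)=\int d\Gamma(u,u)$; in our case $\Gamma(u,u)=|\nabla_ku|^2m$.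

\begin{theorem}[\cite{Sturm}]\label{thm:sturm}
Let $(\mathcal{E},\mathcal{F})$ be a strongly local regular Dirichlet form whose intrinsic metric $\rho$ induces the topology and has relatively compact balls. Suppose that $m$ is doubling for $\rho$ and that $\int_B|u-u_B|^2\,dm\le Cr^2\int_{B_\rho(z,2r)}d\Gamma(u,u)$ for all balls $B=B_\rho(z,r)$ and $u\in\mathcal{F}$. Then the parabolic Harnack inequality holds, and there is a H\"older continuous heat kernel such that for all $t>0$ and all $z,z'$
\[
\frac1{Cm(B_\rho(z,\sqrt t))}\,e^{-C\rho(z,z')^2/t}\le p_t(z,z')\le\frac C{m(B_\rho(z,\sqrt t))}\,e^{-\rho(z,z')^2/(Ct)} .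
\]
\end{theorem}

Two variations in the formulation do not matter here. On a doubling geodesic space the radius $2r$ in the Poincar\'e inequality may be replaced by $r$, by Jerison's Whitney covering argument, and $\rho$ is geodesic by Lemma~\ref{lem:geodesic}. A volume factor $m(B_\rho(z,\sqrt t))^{-1/2}m(B_\rho(z',\sqrt t))^{-1/2}$ turns into the stated one by doubling, at the cost of a polynomial factor in $\rho(z,z')/\sqrt t$ that the exponential absorbs.

All hypotheses of Theorem~\ref{thm:sturm} hold by Lemmas~\ref{lem:rhod} and~\ref{lem:two}. Since $B(z,\sqrt t/C_0)\subset B_\rho(z,\sqrt t)\subset B(z,C_0\sqrt t)$, doubling makes $m(B_\rho(z,\sqrt t))$ comparable to $m(B(z,\sqrt t))$. The upper bound and $\rho\ge d/C_0$ give \eqref{eq:upper}. If $d(z,z')\le\sqrt t$, then $\rho(z,z')^2/t\le C_0^2$, and the lower bound gives \eqref{eq:lower} with $\delta=1$. This completes the proof of Proposition~\ref{prop:criterion}.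

\begin{thebibliography}{9}

\bibitem{FOT}
Fukushima, Oshima and Takeda, \emph{Dirichlet Forms and Symmetric Markov Processes}.

\bibitem{Murugan}
Mathav Murugan, \emph{Martingale and analytic dimensions coincide under Gaussian heat kernel bounds}, arXiv:2412.06737 (2024).

\bibitem{Sturm}
K.-T. Sturm, \emph{Analysis on local Dirichlet spaces III}, J. Math. Pures Appl. 75 (1996).

\end{thebibliography}
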